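
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}{Proposition}[section]
\newtheorem{lemma}[proposition]{Lemma}
\newtheorem{corollary}[proposition]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[proposition]{Remark}

\title{Finite coverings and the bounded isometry conjecture\\ for the spectral norm}


\begin{abstract}
Conjugation by a symplectomorphism $\phi$ is an isometry of the group of Hamiltonian
diffeomorphisms with the spectral metric. The bounded isometry conjecture for the spectral norm
asserts that, for $\phi$ in the identity component of the symplectomorphism group, this isometry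
moves points by a bounded amount only if $\phi$ is Hamiltonian. We disprove it. The counterexamples
are projective bundles over the two-torus, and the mechanism is a comparison of spectral invariants
under finite coverings: on a manifold that is symplectically aspherical, or spherically monotone with
minimal Chern number at least $2$, a symplectomorphism $\phi$ is bounded as soon as some lift of it to a
finite covering, of degree invertible in the coefficient field, is Hamiltonian. For the projective
bundles we determine all bounded symplectomorphisms: when $k$, the complex rank of the underlying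
vector bundle, is invertible in the coefficient field, they form modulo Hamiltonian ones a finite
group $(\mathbb Z/k)^2$.
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $(M,\omega)$ be a closed symplectic manifold, $\mathrm{Symp}_0(M,\omega)$ the identity component
of its group of symplectomorphisms and $\mathrm{Ham}(M,\omega)$ the normal subgroup of Hamiltonian
diffeomorphisms. Hamiltonian Floer theory gives, for every Hamiltonian $H$, a spectral invariant
$\rho(H;1)$ for the fundamental class, and the spectral norm of Schwarz and Oh is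
\[
\gamma(\phi)=\inf_{H:\ \phi_H^1=\phi}\bigl(\rho(H;1)+\rho(\bar H;1)\bigr),
\qquad \phi\in\mathrm{Ham}(M,\omega),
\]
where $\bar H$ generates the inverse flow. It is a nondegenerate norm, bounded above by the
Hofer norm and invariant under conjugation by symplectomorphisms, so
$d_\gamma(f,g)=\gamma(fg^{-1})$ is a bi-invariant metric on $\mathrm{Ham}(M,\omega)$.

Every $\phi\in\mathrm{Symp}_0(M,\omega)$ acts on $\mathrm{Ham}(M,\omega)$ by the isometry
$f\mapsto \phi f\phi^{-1}$. The distance by which this isometry moves $f$ is
$d_\gamma(f,\phi f\phi^{-1})=\gamma(f\phi f^{-1}\phi^{-1})$. Put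
\[
r_\gamma(\phi)=\sup_{f\in\mathrm{Ham}(M,\omega)}\gamma(f\phi f^{-1}\phi^{-1}),
\qquad
\mathrm{BI}_0(M,\omega,\gamma)=\{\phi\in\mathrm{Symp}_0(M,\omega): r_\gamma(\phi)<\infty\}.
\]
The elements of $\mathrm{BI}_0$ are called bounded. If $\phi$ is itself Hamiltonian, then
$f\phi f^{-1}\phi^{-1}$ is the product of a conjugate of $\phi$ and $\phi^{-1}$, so
$r_\gamma(\phi)\le 2\gamma(\phi)$. Hence $\mathrm{Ham}\subset\mathrm{BI}_0$, and one asks for the
converse. The \emph{bounded isometry conjecture for the spectral norm}, which we take from
\cite{Han}, asserts that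
\[
\mathrm{BI}_0(M,\omega,\gamma)=\mathrm{Ham}(M,\omega)\quad\text{for all closed symplectic manifolds }(M,\omega).
\]

To see why one may expect this, look at the torus $\mathbb R^2/\mathbb Z^2$ with form $A\,dt\wedge dp$
and the translation $\phi(t,p)=(t+a,p)$. Let $f_\lambda$ be the time-one map of $\lambda\cos 2\pi t$.
Functions of $t$ Poisson commute, so $f_\lambda\phi f_\lambda^{-1}\phi^{-1}$ is the time-one map of
\[
\lambda\bigl(\cos 2\pi t-\cos2\pi(t-a)\bigr)=-2\lambda\sin(\pi a)\,\sin(2\pi t-\pi a),
\]
whose oscillation grows linearly with $\lambda$ unless $a$ is an integer; and if $a$ is an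
integer, then $\phi=\mathrm{id}$. So test functions of a base coordinate see every translation except
the translations by a full period. To defeat them we look for a manifold fibered over the torus on which
translation by a full period, although it covers the identity of the base, is not the identity and
not even Hamiltonian. The following bundles have this property.

\subsection*{The manifolds and the results}

Fix $k\ge2$ and $A,\kappa>0$. Let $\sigma$ be the Fubini--Study form on $\mathbb{CP}^{k-1}$ with
integral $\kappa$ over a line, let $\zeta=e^{2\pi i/k}$, and let $X,Z\in U(k)$ be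
\[
Xe_j=e_{j+1},\qquad Ze_j=\zeta^je_j\qquad(j\in\mathbb Z/k).
\]
Then $X^k=Z^k=1$ and $ZX=\zeta XZ$, so $X$ and $Z$ commute in $PU(k)$. Consequently the maps
\[
T_1(t,p,z)=(t+1,p,Xz),\qquad T_2(t,p,z)=(t,p+1,Zz)
\]
of $\mathbb R^2\times\mathbb{CP}^{k-1}$ commute; they preserve $A\,dt\wedge dp+\sigma$. Let
\[
M=M_k=(\mathbb R^2\times\mathbb{CP}^{k-1})/\langle T_1,T_2\rangle,\qquad
\omega=A\,dt\wedge dp+\hat\sigma,
\]
where $\hat\sigma$ is the closed form induced by $\sigma$. This is a closed connected symplectic
manifold of dimension $2k$ and a $\mathbb{CP}^{k-1}$-bundle $\pi:M\to T^2=\mathbb R^2/\mathbb Z^2$.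
The translations
\[
S_{a,b}[t,p,z]=[t+a,p+b,z]\qquad(a,b\in\mathbb R)
\]
are well defined, symplectic and commute. A full period in $t$ or in $p$ is a fiberwise map:
\begin{equation}\label{eq:fiberwise}
S_{1,0}[t,p,z]=[t,p,X^{-1}z],\qquad S_{0,1}[t,p,z]=[t,p,Z^{-1}z],\qquad S_{k,0}=S_{0,k}=\mathrm{id}.
\end{equation}

Recall that the flux of a symplectic isotopy $\{\chi_s\}_{0\le s\le1}$ from the identity, generated by
the vector fields $Y_s$, is the class
$\mathrm{Flux}(\{\chi_s\})=\int_0^1[\iota_{Y_s}\omega]\,ds\in H^1(M;\mathbb R)$. The fluxes of loops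
form the flux group $\Gamma$, and by Banyaga's theorem the induced homomorphism
$\mathrm{Flux}:\mathrm{Symp}_0\to H^1(M;\mathbb R)/\Gamma$ is onto with kernel $\mathrm{Ham}$. Since
$\iota_{\partial_t}\omega=A\,dp$ and $\iota_{\partial_p}\omega=-A\,dt$,
\begin{equation}\label{eq:fluxS}
\mathrm{Flux}\bigl(\{S_{sa,sb}\}_{0\le s\le1}\bigr)=A\bigl(a[dp]-b[dt]\bigr).
\end{equation}
Since $\pi_1(M_k)=\mathbb Z^2$ (the universal covering is $\mathbb R^2\times\mathbb{CP}^{k-1}$), the
classes $[dt],[dp]$ form a basis of $H^1(M_k;\mathbb R)$.

Spectral invariants are taken with coefficients in a field $\mathbb F$.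

\begin{theorem}\label{thm:A}
Let $k\ge2$ with $\mathrm{char}\,\mathbb F\nmid k$. The map
$\phi=S_{1,0}\in\mathrm{Symp}_0(M_k)$ satisfies
\[
\phi\notin\mathrm{Ham}(M_k)\qquad\text{and}\qquad r_\gamma(\phi)\le2\kappa\,\tfrac{k-1}{k}<\infty .
\]
Hence $\mathrm{BI}_0(M_k,\omega,\gamma)\ne\mathrm{Ham}(M_k,\omega)$.
\end{theorem}

Thus the conjecture is false for every coefficient field: in characteristic $0$ in every even
dimension $2k\ge4$, and in characteristic $\ell>0$ in dimension $2k$ for every $k\ge2$ not divisible
by $\ell$ (for $\mathbb F=\mathbb Z/2$, take $k=3$). For $k=2$ the manifold is the nontrivial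
$S^2$-bundle over $T^2$ (Remark~\ref{rem:nontrivial}).

\begin{theorem}\label{thm:B}
The flux group of $M_k$ is $\Gamma=kA(\mathbb Z[dt]\oplus\mathbb Z[dp])$. If
$\mathrm{char}\,\mathbb F\nmid k$, then $\psi\in\mathrm{Symp}_0(M_k)$ is $\gamma$-bounded if and only
if $\mathrm{Flux}(\psi)\in A(\mathbb Z[dt]\oplus\mathbb Z[dp])/\Gamma$. Thus
\[
\mathrm{BI}_0(M_k,\omega,\gamma)/\mathrm{Ham}(M_k,\omega)\cong(\mathbb Z/k)^2 .
\]
\end{theorem}

The upper bound in Theorem~\ref{thm:A} is an instance of a general fact. We say that a closed connected
symplectic manifold is \emph{of class $\mathcal C$} if either $\omega$ and $c_1$ vanish on $\pi_2$, or it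
is spherically monotone with minimal Chern number $N\ge2$: $c_1(\pi_2)=N\mathbb Z$, and
$\omega=\frac{\kappa}{N}c_1$ on $\pi_2$ for some $\kappa>0$. The group $\pi_2(M_k)=\pi_2(\mathbb{CP}^{k-1})$
is generated by a line, on which $\omega=\kappa$ and $c_1=k$ (the tangent bundle is the vertical
bundle plus a trivial one); so $M_k$ is of class $\mathcal C$ with $N=k$ and the same $\kappa$.

\begin{theorem}\label{thm:C}
Let $M$ be of class $\mathcal C$ and let $P:\hat M\to M$ be a finite connected covering, with the form
$P^*\omega$ and with degree invertible in $\mathbb F$. If a symplectomorphism $\phi$ of $M$ has a lift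
$\hat\phi\in\mathrm{Ham}(\hat M)$, then
\[
\gamma_M(f\phi f^{-1}\phi^{-1})\le2\gamma_{\hat M}(\hat\phi)\qquad\text{for all }f\in\mathrm{Ham}(M).
\]
\end{theorem}

\subsection*{The idea, for $k=2$}

Let $k=2$, so the fiber is a round sphere $S^2\subset\mathbb R^3$ of total area $\kappa$. The
matrices $X$ and $Z$ act on it as the half-turns about two perpendicular axes, say the $x_1$-axis and
the $x_3$-axis. Such half-turns commute. By \eqref{eq:fiberwise}, $\phi=S_{1,0}$ is the half-turn about
the $x_1$-axis in every fiber.

Is $\phi$ Hamiltonian? The obvious attempt is to turn every fiber about the $x_1$-axis through the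
angles $\pi\tau$, $0\le\tau\le1$; up to sign this is the flow of the function $\frac{\kappa}{4}x_1$.
But this function does not live on $M$. Going once around the $p$-circle identifies
fibers by the half-turn about the $x_3$-axis, which sends $x_1$ to $-x_1$. A left turn in one
fiber has become a right turn. The two turns have the same endpoint, the half-turn, so $\phi$ exists;
the isotopy does not. This is not an accident of the attempt: a count of Chern numbers
(Section~\ref{sec:flux}) shows that $\phi$ is not Hamiltonian.

Now pass to the double covering $\hat M$ on which $p$ has period $2$. There the function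
$\frac\kappa4x_1$ is well defined, and its time-one map is the lift $\hat\phi$ of $\phi$, again the
half-turn in each fiber. So $\gamma_{\hat M}(\hat\phi)\le\frac\kappa2$. If
$f\in\mathrm{Ham}(M)$ and $\hat f$ is its lift, then $\hat f\hat\phi\hat f^{-1}\hat\phi^{-1}$ has
spectral norm at most $\kappa$, a bound independent of $f$. This map covers $f\phi f^{-1}\phi^{-1}$,
and what remains is to bring the bound down to $M$.

This is where spectral invariants help. If $H$ is a Hamiltonian on $M$ and $\hat H$ its
lift, then each generator of the Floer complex of $H$ has exactly two lifts with the same action, and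
every Floer trajectory lifts. Projection $P_\#$ and the sum of the two lifts, $\mathrm{tr}$, are
chain maps that do not increase action; $\mathrm{tr}$ takes the unit to the unit, and $P_\#$ takes it to
twice the unit. So if $2$ is invertible in $\mathbb F$, the invariants $\rho(H;1)$ and
$\rho(\hat H;1)$ agree. For $H$ one takes the
Hamiltonian of the isotopy $f_t\phi f_t^{-1}\phi^{-1}$ of $M$, where $f_t$ is a Hamiltonian isotopy
from $\mathrm{id}$ to $f$. Its lift is, up to homotopy, the commutator of $\hat f$ with an
isotopy generating $\hat\phi$, and the bound on $\hat M$ applies to it. Altogether $r_\gamma(\phi)\le\kappa$.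

Section~\ref{sec:flux} treats flux, Section~\ref{sec:spectral} recalls spectral invariants,
Sections~\ref{sec:cover} and~\ref{sec:C} contain the covering argument, and
Section~\ref{sec:A} completes the proof of Theorem~\ref{thm:A}. In Section~\ref{sec:B} we
show that every flux class outside $A(\mathbb Z[dt]\oplus\mathbb Z[dp])$ is unbounded, by the test functions from the
torus example, and prove Theorem~\ref{thm:B}. The argument makes no claim about the analogous
conjecture for the Hofer norm.

\section{Flux of loops on $M_k$}\label{sec:flux}

A loop of symplectomorphisms drags a loop $c$ in $M$ around a torus, and its flux on $c$ is the area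
of this torus. The area is $A$ times the degree of the torus over the base, plus a vertical part. We show
that the vertical part vanishes and, using integrality of a Chern number, that the degree is a multiple of $k$.
For this we need $M_k$ as the projectivization of a vector bundle of degree $1$.

\begin{lemma}\label{lem:E}
There is a complex vector bundle $E\to T^2$ of rank $k$ and degree $1$ with $\mathbb P(E)=M_k$ over $T^2$.
\end{lemma}

\begin{proof}
The matrices $X,Z$ commute only up to the factor $\zeta$; a phase depending on $t$ corrects this. On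
$\mathbb R^2\times\mathbb C^k$ let
\[
\hat T_1(t,p,w)=(t+1,p,Xw),\qquad \hat T_2(t,p,w)=(t,p+1,e^{-2\pi it/k}Zw).
\]
The linear part of $\hat T_2\hat T_1$ is $e^{-2\pi i(t+1)/k}ZX=e^{-2\pi it/k}\zeta^{-1}\zeta XZ=e^{-2\pi it/k}XZ$,
which is that of $\hat T_1\hat T_2$. So the maps commute and define a bundle $E\to T^2$; modulo
scalars they act as $T_1,T_2$, so $\mathbb P(E)=M_k$.

Sections of $\det E$ are functions $s$ on $\mathbb R^2$ with
$s(t+1,p)=\det X\,s(t,p)$ and $s(t,p+1)=\det Z\,e^{-2\pi it}s(t,p)$. The connection
$\nabla=d+2\pi i\,p\,dt$ respects these rules: at $(t,p+1)$ the term $ds$ contributes an extra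
$-2\pi i\,dt\cdot s$, which is canceled by the extra $2\pi i\,dt\cdot s$ from $p+1$. Its curvature is
$2\pi i\,dp\wedge dt$, so $c_1(E)$ is represented by $\frac{i}{2\pi}\cdot2\pi i\,dp\wedge dt=dt\wedge dp$,
and $\deg E=1$.
\end{proof}

Let $T^v\subset TM$ be the vertical bundle of $\pi$.
A map $u$ from a closed oriented surface $\Sigma$ to $M=\mathbb P(E)$ is the same as
the map $q=\pi\circ u$ together with a line subbundle $L\subset q^*E$, and
$u^*T^v\cong\mathrm{Hom}(L,q^*E/L)$. Taking degrees and using $\deg q^*E=\deg q$,
\begin{equation}\label{eq:c1}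
\langle c_1(u^*T^v),[\Sigma]\rangle=(\deg q-\deg L)-(k-1)\deg L=\deg q-k\deg L .
\end{equation}

\begin{remark}\label{rem:nontrivial}
Let $k=2$. Then $T^v$ is an oriented plane bundle, and by \eqref{eq:c1} the Euler number
$\langle c_1(u^*T^v),[T^2]\rangle$ is odd for every section $u$ of $\pi$. A constant section of a product
bundle has trivial $u^*T^v$. So the $S^2$-bundle $M_2\to T^2$ is not trivial.
\end{remark}

\begin{proposition}\label{prop:flux}
The flux of every loop in $\mathrm{Symp}_0(M_k)$ based at $\mathrm{id}$ takes values in
$kA\mathbb Z$ on every loop $c$ in $M_k$.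
\end{proposition}

\begin{proof}
Let $\{\chi_s\}_{s\in S^1}$ be the loop, generated by $Y_s$, and let
$u:S^1_s\times S^1_r\to M$, $u(s,r)=\chi_s(c(r))$. For each $s$, the integral of
$\iota_{Y_s}\omega$ over $\chi_s\circ c$ equals that over the homologous loop $c$. Integrating over
$s$ gives $\mathrm{Flux}(\{\chi_s\})(c)=\int u^*\omega$. We compute this area in three steps.

\emph{Step 1: $c_1(u^*TM)=0$.} The differentials $d\chi_s:T_{c(r)}M\to T_{u(s,r)}M$ identify
$u^*TM$, as a symplectic bundle, with the pullback of $c^*TM$ under $(s,r)\mapsto r$; here we use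
$\chi_0=\chi_1=\mathrm{id}$. A symplectic vector bundle over a circle is trivial.

\emph{Step 2: $c_1(u^*T^v)=0$ and $\int u^*\hat\sigma=0$.} The splitting
$TM=T^v\oplus\langle\partial_t,\partial_p\rangle$ is $\omega$-orthogonal and its second summand is
trivial. So $c_1(u^*T^v)=0$ by Step~1. On $\mathbb R^2\times\mathbb{CP}^{k-1}$, $T^v$ is
pulled back from $T\mathbb{CP}^{k-1}$. The pulled-back Fubini--Study metric and its Chern
connection are invariant under $T_1,T_2$, and the first Chern form is the pullback of a
$PU(k)$-invariant $2$-form on $\mathbb{CP}^{k-1}$ with integral $k$ over a line. Invariant $2$-forms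
on $\mathbb{CP}^{k-1}$ are unique up to scale, so this form is $\frac k\kappa\sigma$. Hence
$c_1(T^v)=\frac k\kappa[\hat\sigma]$ in real cohomology, and $\int u^*\hat\sigma=0$.

\emph{Step 3: $k$ divides $d=\deg(\pi\circ u)$.} By Step~2 the left side of \eqref{eq:c1} is $0$, so
$d=k\deg L$.

Altogether $\int u^*\omega=A\,d+\int u^*\hat\sigma=A\,d\in kA\mathbb Z$.
\end{proof}

\begin{corollary}\label{cor:fluxgroup}
The flux group of $M_k$ is $\Gamma=kA(\mathbb Z[dt]\oplus\mathbb Z[dp])$, and $S_{1,0}\notin\mathrm{Ham}(M_k)$.
\end{corollary}

\begin{proof}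
The fibers of $\pi$ are connected, so there are loops in $M$ projecting to the two standard
generators of $\pi_1(T^2)$. Evaluating on them, Proposition~\ref{prop:flux} gives
$\Gamma\subset kA(\mathbb Z[dt]\oplus\mathbb Z[dp])$. Conversely $\{S_{sk,0}\}$ and $\{S_{0,sk}\}$,
$0\le s\le1$, are loops by \eqref{eq:fiberwise}, with fluxes $kA[dp]$ and $-kA[dt]$ by \eqref{eq:fluxS}.

If $S_{1,0}$ were Hamiltonian, then following $\{S_{s,0}\}_{0\le s\le1}$ by a Hamiltonian isotopy
from $S_{1,0}$ back to $\mathrm{id}$ would give, after reparametrization, a smooth loop with flux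
$A[dp]$. This class is not in $\Gamma$, because $k\ge2$.
\end{proof}

\section{Spectral invariants}\label{sec:spectral}

This section fixes conventions and lists the facts from Floer theory that we use. All manifolds
on which Floer theory is used are of class $\mathcal C$. In this section $t$ denotes time.

\subsection*{Hamiltonians}

Our sign convention is
\begin{equation}\label{eq:sign}
dH=\omega(\,\cdot\,,X_H),
\end{equation}
and $\phi_H^t$ is the flow of $X_{H_t}$. The Hamiltonian $(H\#K)_t=H_t+K_t\circ(\phi_H^t)^{-1}$
generates $\phi_H^t\phi_K^t$, and $\bar H_t=-H_t\circ\phi_H^t$ generates $(\phi_H^t)^{-1}$. Directly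
from the formulas,
\begin{equation}\label{eq:cancel}
\bar L\#(L\#h)=h .
\end{equation}
$H$ is \emph{normalized} if $H_t$ has mean zero for every $t$; a normalized Hamiltonian is determined by
its isotopy. Isotopies are always reparametrized in time so as to be constant near the ends. This does not change
their homotopy class with fixed endpoints, and the generating Hamiltonians become $1$-periodic in time.

\subsection*{The Floer complex}

Generators of $CF(H)$ are contractible $1$-periodic orbits with capping discs, $[x,w]$, modulo
equality of $\omega$ and $c_1$ of the cappings; $H$ is \emph{nondegenerate} if all contractible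
$1$-periodic orbits are. The action is
\[
\mathcal A_H[x,w]=\int_0^1H_t(x(t))\,dt-\int w^*\omega .
\]
If $x$ varies in the direction $\xi$, then $\int w^*\omega$ changes at the rate $\int\omega(\xi,\dot x)\,dt$,
so by \eqref{eq:sign} the critical points of $\mathcal A_H$ are the orbits of $H$.

The degree of $[x,w]$ depends only on the path of symplectic matrices given by the linearized flow along $x$ in
a trivialization extending over $w$, and only on its homotopy class among paths that start at $1$ and end at a
matrix without eigenvalue $1$ (it is the Conley--Zehnder index up to sign and a constant). It is normalized so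
that a critical point of a $C^2$-small Morse function with constant capping has its Morse index as degree. In the
monotone case, adding to a capping $m$ times a spherical class with $c_1=N$ lowers the action by $\kappa m$
and the degree by $2Nm$. Hence
for a $C^2$-small Morse function $h$ the generators are pairs $(x,m)$, with $x$ a critical point and $m\in\mathbb Z$, of
\begin{equation}\label{eq:smallh}
\text{degree } \mathrm{ind}(x)-2Nm\quad\text{and action } h(x)-\kappa m .
\end{equation}

Signs are defined through orientation lines: $o_{[x,w]}$ is the determinant line of a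
Cauchy--Riemann operator on $w^*TM$ over a plane, with asymptotics given by the linearized flow along
$x$, and a rigid cylinder acts on these lines through its linearized operator. In the monotone case
nonconstant $J$-holomorphic spheres have $c_1\ge N\ge2$, so bubbling would leave a configuration of
index lower by at least $4$; for regular data no bubbling occurs in the moduli spaces that define the
complexes, the PSS maps and their relations. In the aspherical case there are no nonconstant spheres. So
classical Floer theory applies.

Given a Morse function $b$, the PSS map sends a critical point $y$ of $b$ to the count of rigid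
\emph{spiked planes}: a gradient half-line from $y$ to the center of a plane asymptotic to an orbit.
The \emph{unit} is the class $1=[M]$, of degree $\dim M$. For nondegenerate $H$, $\rho(H;1)$ is the
infimum of the $\lambda$ such that the PSS image of $[M]$ is represented by a cycle all of whose generators have
action at most $\lambda$; it extends to all $H$ by continuity. We use the following standard properties (Schwarz; Oh;
Entov--Polterovich).

\begin{itemize}
\item[(P1)] $\int\min(H_t-K_t)\,dt\le\rho(H;1)-\rho(K;1)\le\int\max(H_t-K_t)\,dt$, and $\rho(0;1)=0$.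
\item[(P2)] $\rho(H\#K;1)\le\rho(H;1)+\rho(K;1)$.
\item[(P3)] For normalized $H$, $\rho(H;1)$ depends only on the homotopy class of $\{\phi_H^t\}$ with fixed
endpoints, that is, on its class in $\widetilde{\mathrm{Ham}}$.
\item[(P4)] $\rho(H\circ\chi^{-1};1)=\rho(H;1)$ for every symplectomorphism $\chi$. (Transport all
Floer and PSS data by $\chi$; this preserves actions and $[M]$.)
\item[(P5)] $\rho(H;1)$ is the action of a capped contractible $1$-periodic orbit. If $H$ is
nondegenerate, it is the action of a generator of degree $\dim M$. (The unit is represented by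
homogeneous cycles of degree $\dim M$.)
\end{itemize}

The sum $\rho(H;1)+\rho(\bar H;1)$ does not change if a function of time is added to $H$, so in the
definition of $\gamma$ we may use normalized $H$. By (P2), $\gamma$ satisfies the triangle inequality;
$\gamma(\phi^{-1})=\gamma(\phi)$ is immediate; and by (P4) $\gamma$ is invariant under conjugation by
symplectomorphisms.

\section{Spectral invariants and finite coverings}\label{sec:cover}

\begin{proposition}\label{prop:cover}
Let $M$ be of class $\mathcal C$ and $P:\hat M\to M$ a connected covering of finite degree $d$. For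
every Hamiltonian $H$ on $M$,
\[
\rho_{\hat M}(H\circ P;1)\le\rho_M(H;1),
\]
with equality if $d$ is invertible in $\mathbb F$.
\end{proposition}

\begin{proof}
The covering $\hat M$ is of class $\mathcal C$, with the same $\pi_2$, $\omega$ and $c_1$. By (P1) on
$M$ and on $\hat M$ we may assume that $H$ is nondegenerate. Let $J$ be regular, $\hat H=H\circ P$ and
$\hat J=P^*J$.

\emph{Generators.} The contractible $1$-periodic orbits of $\hat H$ are the lifts of the contractible
$1$-periodic orbits of $H$. Each of the latter has exactly $d$ lifts, all closed. A capping lifts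
uniquely once the lift of the orbit is chosen. Actions, degrees and equivalence of cappings
are preserved.

\emph{Trajectories.} Every Floer cylinder in $\hat M$ projects to one in $M$. Every cylinder in $M$ has
a unique lift with prescribed lift of one of its ends, because the ends are contractible loops.
Through $dP$ the linearized operators upstairs and downstairs are the same operators on the same
bundles. Hence $(\hat H,\hat J)$ is regular, $o_{[\hat x,\hat w]}=o_{[P\hat x,P\hat w]}$ canonically,
and a rigid cylinder acts on orientation lines as each of its lifts does.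

\emph{Two chain maps.} Define
\[
P_\#:CF(\hat H)\to CF(H),\ [\hat x,\hat w]\mapsto[P\hat x,P\hat w],\qquad
\mathrm{tr}:CF(H)\to CF(\hat H),\ [x,w]\mapsto\sum_{\text{lifts}}[\hat x,\hat w].
\]
Cylinders leaving $[\hat x,\hat w]$ correspond bijectively to cylinders leaving its projection, so
$P_\#$ is a chain map. For $\mathrm{tr}$: a cylinder from $[x,w]$ to $[y,v]$ has exactly $d$ lifts, one
starting at each lift of $[x,w]$ and one ending at each lift of $[y,v]$, so both
$\partial\,\mathrm{tr}[x,w]$ and $\mathrm{tr}\,\partial[x,w]$ are the sum over all such cylinders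
of the $d$ lifts of their targets. Neither map increases action.

\emph{The unit.} Take a Morse function $b$ on $M$ with a unique maximum $y$, a Morse--Smale metric and regular
PSS data, and lift all of this to $\hat M$; the lifted data are regular by the same identification of
linearized problems. With maxima oriented by the orientations of $M$ and $\hat M$, $y$ represents
$[M]$ and $\sum_{\hat y\in P^{-1}(y)}\hat y$ represents $[\hat M]$. A spiked plane has a simply connected
domain, so it lifts uniquely once the lift of its critical point, or of its limit orbit, is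
prescribed. Each spiked plane from $y$ thus has $d$ lifts, one from each $\hat y$ and one to each
lift of its limit, and
\[
\mathrm{tr}\,\mathrm{PSS}(y)=\mathrm{PSS}\Bigl(\sum\hat y\Bigr),\qquad
P_\#\,\mathrm{PSS}\Bigl(\sum\hat y\Bigr)=d\cdot\mathrm{PSS}(y).
\]

If a cycle of action at most $\lambda$ represents the unit for $H$, then its image under $\mathrm{tr}$
has action at most $\lambda$ and represents the unit for $\hat H$. This proves the inequality. If $d$ is
invertible in $\mathbb F$ and a cycle of action at most $\lambda$ represents the unit for $\hat H$,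
then $d^{-1}P_\#$ of it has action at most $\lambda$ and represents the unit for $H$. This proves the reverse
inequality.
\end{proof}

The reverse inequality is the one that carries a bound from $\hat M$ down to $M$. If $d=0$ in
$\mathbb F$, then $P_\#$ sends the unit to $0$ and this proof of it breaks down; this is the only reason for the
hypothesis on the characteristic in our theorems.

\section{Symplectomorphisms with a Hamiltonian lift: proof of Theorem~\ref{thm:C}}\label{sec:C}

Let $f\in\mathrm{Ham}(M)$ and let $\{f_t\}$ be a Hamiltonian isotopy from $\mathrm{id}$ to $f$, constant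
near the ends. We need a Hamiltonian on $M$ generating $f\phi f^{-1}\phi^{-1}$. Since $\phi$ need not
be Hamiltonian, only $f$ can be moved: $\psi_t=f_t\cdot(\phi f_t^{-1}\phi^{-1})$ is a product of
Hamiltonian isotopies with $\psi_1=f\phi f^{-1}\phi^{-1}$. Let $H$ be its normalized Hamiltonian. Its
size depends on $f$. On $\hat M$ we can deform its lift into an isotopy in which $f$ stays fixed
and the lift of $\phi$ moves, and this one has bounded spectral invariants.

Let $\hat f_t$ be the lift of $f_t$ with $\hat f_0=\mathrm{id}$, which is the flow of the lifted Hamiltonian, and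
let $\hat f=\hat f_1$. The isotopy $\hat\psi_t=\hat f_t\hat\phi\hat f_t^{-1}\hat\phi^{-1}$ covers
$\psi_t$ and starts at $\mathrm{id}$. So it is the flow of $\hat H=H\circ P$, which is normalized, and
its inverse is generated by $\overline{\hat H}=\bar H\circ P$.

Let $K$ be any normalized Hamiltonian on $\hat M$ whose flow $g_s$ is constant near the ends and satisfies
$g_1=\hat\phi$. Consider
\[
G(s,t)=\hat f_t\,g_s\,\hat f_t^{-1}g_s^{-1},\qquad(s,t)\in[0,1]^2,\qquad G(0,t)=G(s,0)=\mathrm{id}.
\]
Along any smooth curve in the square both $\hat f_t$ and $g_s$ run through Hamiltonian isotopies, so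
$G$ does too. Choose smooth monotone functions $\chi_1,\chi_2:[0,1]\to[0,1]$, constant near $0$ and $1$,
with $\chi_1$ rising from $0$ to $1$ on $[0,\frac12]$ and equal to $1$ afterwards, and $\chi_2$ equal to
$0$ on $[0,\frac12]$ and rising to $1$ on $[\frac12,1]$. The curves $\alpha=(\chi_1,\chi_2)$ and
$\beta=(\chi_2,\chi_1)$ join $(0,0)$ to $(1,1)$, and $(1-r)\alpha+r\beta$ is a smooth homotopy between
them with fixed endpoints. Along $\alpha$ first $s$ and then $t$ increases: $G\circ\alpha$ is a constant path
followed by a reparametrization of $t\mapsto G(1,t)=\hat\psi_t$. Along $\beta$ the order is reversed: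
$G\circ\beta$ is a constant path followed by a reparametrization of
$s\mapsto G(s,1)=\hat f g_s\hat f^{-1}g_s^{-1}$. So $\{\hat\psi_t\}$ and
$\{\hat f g_s\hat f^{-1}g_s^{-1}\}$ are homotopic with fixed endpoints in $\mathrm{Ham}(\hat M)$. Taking inverses
pointwise, $\{\hat\psi_t^{-1}\}$ is homotopic to $\{g_s\hat fg_s^{-1}\hat f^{-1}\}$.

Since $K\circ\hat f^{-1}$ generates $\hat fg_s\hat f^{-1}$, the paths $\{\hat fg_s\hat f^{-1}g_s^{-1}\}$ and
$\{g_s\hat fg_s^{-1}\hat f^{-1}\}$ are generated by the normalized Hamiltonians
\[
(K\circ\hat f^{-1})\#\bar K\qquad\text{and}\qquad K\#(\bar K\circ\hat f^{-1})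
\]
respectively. By (P3), (P2) and (P4),
\[
\rho_{\hat M}(\hat H;1)\le\rho_{\hat M}(K;1)+\rho_{\hat M}(\bar K;1),\qquad
\rho_{\hat M}(\overline{\hat H};1)\le\rho_{\hat M}(K;1)+\rho_{\hat M}(\bar K;1).
\]
The equality case of Proposition~\ref{prop:cover}, for $H$ and for $\bar H$, now gives
\begin{align*}
\gamma_M(f\phi f^{-1}\phi^{-1})&\le\rho_M(H;1)+\rho_M(\bar H;1)
=\rho_{\hat M}(\hat H;1)+\rho_{\hat M}(\overline{\hat H};1)\\
&\le2\bigl(\rho_{\hat M}(K;1)+\rho_{\hat M}(\bar K;1)\bigr).
\end{align*}
The right side does not depend on $f$. Taking the infimum over $K$ proves Theorem~\ref{thm:C}.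
\qed

\section{The full-period translations are bounded}\label{sec:A}

\begin{proposition}\label{prop:bounded}
If $\mathrm{char}\,\mathbb F\nmid k$, then $r_\gamma(S_{1,0})$ and $r_\gamma(S_{0,1})$ are at most
$2\kappa\frac{k-1}k$.
\end{proposition}

\begin{proof}
By \eqref{eq:fiberwise} the two maps are $[t,p,z]\mapsto[t,p,Y^{-1}z]$ with $Y=X$ and $Y=Z$. In the fiber
we can join $Y^{-1}$ to the identity by an isotopy that commutes with $Y$, but this isotopy does not commute with
the other matrix; so we pass to a covering on which the holonomy of the other matrix is trivial. Let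
\[
\hat M=(\mathbb R^2\times\mathbb{CP}^{k-1})/\langle T_1,T_2^k\rangle\ \text{ if }Y=X,\qquad
\hat M=(\mathbb R^2\times\mathbb{CP}^{k-1})/\langle T_1^k,T_2\rangle\ \text{ if }Y=Z .
\]
This is a connected covering of $M$ of degree $k$. Because $X^k=Z^k=1$, of the two generators of the group
by which we divide to get $\hat M$, one acts trivially on $z$ and the other acts on $z$ by $Y$. A lift of our map is
$\hat\phi[t,p,z]=[t,p,Y^{-1}z]$.

The eigenvalues of $Y$ are all the $k$-th roots of unity (for $X$ because it is a cyclic permutation matrix, with
characteristic polynomial $x^k-1$). Let $B$ be the skew-Hermitian matrix with the same orthonormal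
eigenvectors and eigenvalues $i\theta_j$, $\theta_j=2\pi j/k$, $0\le j\le k-1$, ordered so that $e^B=Y$. Then
$B$ commutes with $Y$, so
\[
g_\tau[t,p,z]=[t,p,e^{-\tau B}z]
\]
is well defined on $\hat M$, and $g_1=\hat\phi$.

Let $z_j$ be unitary coordinates along the eigenvectors. On $\mathbb C^k$ with the form
$\sum dx_j\wedge dy_j=\sum r_j\,dr_j\wedge d\vartheta_j$, the flow $e^{-\tau B}$ is that of
$-\sum\theta_j\partial_{\vartheta_j}$, and with \eqref{eq:sign} its Hamiltonian is
$-\frac12\sum\theta_j|z_j|^2$. The form $\sigma$ is the reduction of this form from the sphere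
$|z|^2=\kappa/\pi$, since a line then has the area $\pi|z|^2=\kappa$. Hence on
$(\mathbb{CP}^{k-1},\sigma)$ the flow $z\mapsto e^{-\tau B}z$ is generated by
\[
K=-\frac{\kappa}{2\pi}\sum_j\theta_j\frac{|z_j|^2}{|z|^2}.
\]
This function is $Y$-invariant, as $Y$ is diagonal in the coordinates $z_j$, and does not involve $t,p$.
So it is a smooth function on $\hat M$. As the form splits, its Hamiltonian vector field is vertical and generates
$g_\tau$. Thus $\hat\phi\in\mathrm{Ham}(\hat M)$. Since $K$ is autonomous, $\bar K=-K$, and (P1)
gives
\[
\gamma_{\hat M}(\hat\phi)\le\rho(K;1)+\rho(-K;1)\le\max K-\min K=\frac{\kappa}{2\pi}\cdot\frac{2\pi(k-1)}{k}=\kappa\,\tfrac{k-1}k .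
\]
Since $k$ is invertible in $\mathbb F$, Theorem~\ref{thm:C} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Corollary~\ref{cor:fluxgroup} gives $S_{1,0}\notin\mathrm{Ham}(M_k)$, and
Proposition~\ref{prop:bounded} gives the bound on $r_\gamma(S_{1,0})$.
\end{proof}

\section{All bounded classes: proof of Theorem~\ref{thm:B}}\label{sec:B}

The flux group was found in Corollary~\ref{cor:fluxgroup}. It remains to decide which fluxes are
bounded.

\subsection{Boundedness depends only on the flux}\label{sub:group}

Write $[f,\phi]=f\phi f^{-1}\phi^{-1}$. The identities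
\[
[f,\phi\psi]=[f,\phi]\cdot\phi[f,\psi]\phi^{-1},\qquad [f,\phi^{-1}]=\phi^{-1}[f,\phi]^{-1}\phi
\]
and the invariance of $\gamma$ under conjugation by symplectomorphisms give
$r_\gamma(\phi\psi)\le r_\gamma(\phi)+r_\gamma(\psi)$ and $r_\gamma(\phi^{-1})=r_\gamma(\phi)$. So
$\mathrm{BI}_0$ is a group. It contains $\mathrm{Ham}=\ker\mathrm{Flux}$, so membership depends only on
the flux. By \eqref{eq:fluxS}, every flux is the flux of some $S_{a,b}$, and it lies in
$A(\mathbb Z[dt]\oplus\mathbb Z[dp])/\Gamma$ if and only if $a,b\in\mathbb Z$. If $a,b\in\mathbb Z$ and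
$\mathrm{char}\,\mathbb F\nmid k$, then
$S_{a,b}=S_{1,0}^aS_{0,1}^b$ is bounded by Proposition~\ref{prop:bounded}. So Theorem~\ref{thm:B} is
reduced to the following statement, in which the characteristic of $\mathbb F$ plays no role.

\begin{proposition}\label{prop:unbounded}
If $a\notin\mathbb Z$ or $b\notin\mathbb Z$, then $r_\gamma(S_{a,b})=\infty$.
\end{proposition}

The proof uses the test functions of the introduction. The commutator is then generated by an
explicit function of one base coordinate. Two things must be controlled: the spectral invariants of that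
function, and the fact that $\gamma$ is an infimum over \emph{all} Hamiltonians with the same
time-one map. Two such Hamiltonians differ by a loop, so we begin with loops.

\subsection{Loops contribute boundedly}

\begin{lemma}\label{lem:loops}
Let $M$ be spherically monotone of dimension $2n$ with minimal Chern number $N\ge2$, and let
$\kappa>0$ be the value of $\omega$ on spherical classes with $c_1=N$. If $L$ is a normalized
Hamiltonian generating a loop in $\mathrm{Ham}(M)$, then
\[
\rho(L;1)+\rho(\bar L;1)\le 2n\kappa/N .
\]
\end{lemma}

\begin{proof}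
Let $\eta_t=\phi_L^t$, so $\eta_0=\eta_1=\mathrm{id}$. The loop acts on capped loops in $M$, shifting
actions and degrees by constants; for the inverse loop the constants change sign and cancel in the sum.
We now make this precise.

\emph{The action on capped loops.} By (P5) some orbit of $\eta$ is contractible. All orbits are freely
homotopic, so all are contractible. If a loop $x(t)$ is homotopic to a point $x_0$, then $\eta_tx(t)$ is homotopic
to $\eta_tx_0$; hence $x(t)\mapsto\eta_tx(t)$ is a homeomorphism of the space $\mathcal L$ of contractible
loops. Let $\tilde{\mathcal L}\to\mathcal L$ be the covering of capped loops modulo equality of $\omega$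
and $c_1$. It is connected: shrink a loop along its capping to a constant loop. A closed path
$v(s,\cdot)$ in $\mathcal L$ changes a capping by a sphere obtained from the torus $v$ by cutting along a
loop and gluing in a disc and the same disc reversed. So $v$ lifts to a closed path if and only if
$\int v^*\omega=0$ and $\langle c_1,v\rangle=0$. Both numbers are unchanged under $v\mapsto\eta v$:
\begin{itemize}
\item $d\eta_t$ identifies $v^*TM$ with $(\eta v)^*TM$ over the torus, as $\eta_1=\eta_0=\mathrm{id}$.
\item $\partial_t(\eta_tv)=d\eta_t\partial_tv+X_{L_t}$, so by \eqref{eq:sign}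
\[
(\eta v)^*\omega-v^*\omega=\omega(d\eta_t\partial_sv,X_{L_t})\,ds\wedge dt=\partial_s\bigl(L_t(\eta_tv)\bigr)\,ds\wedge dt,
\]
which integrates to $0$ because $v$ is closed in $s$.
\end{itemize}
The same holds for $\eta^{-1}$. So $\eta$ lifts to a homeomorphism $\tilde\eta$ of $\tilde{\mathcal L}$,
and $\tilde\eta^{-1}$ lifts the action of $\eta^{-1}$.

\emph{Shift of action.} Let $h$ be any Hamiltonian and consider $D=\mathcal A_{L\#h}\circ\tilde\eta-\mathcal A_h$. As
$(L\#h)_t(\eta_tx)=L_t(\eta_tx)+h_t(x)$,
\[
D[x,w]=\int L_t(\eta_tx(t))\,dt-\int(\tilde\eta w)^*\omega+\int w^*\omega ,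
\]
where $\tilde\eta w$ is a capping representing $\tilde\eta[x,w]$. This does not involve $h$. Its derivative in the
direction $\xi$ is
\[
\int\Bigl(dL_t(d\eta_t\xi)-\omega(d\eta_t\xi,\,d\eta_t\dot x+X_{L_t})+\omega(\xi,\dot x)\Bigr)dt
=\int\Bigl(dL_t(d\eta_t\xi)-\omega(d\eta_t\xi,X_{L_t})\Bigr)dt=0
\]
by \eqref{eq:sign}. Since $\tilde{\mathcal L}$ is connected, $D=r$ is constant. In the same way
$\mathcal A_{\bar L\#h'}\circ\tilde\eta^{-1}-\mathcal A_{h'}=r'$ for every $h'$. With $h'=L\#h$ and \eqref{eq:cancel}
this reads $\mathcal A_h\circ\tilde\eta^{-1}-\mathcal A_{L\#h}=r'$; composing with $\tilde\eta$ we get $r'=-r$.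

\emph{Shift of degree.} Let $x$ be an orbit of $h$. The linearized flow of $L\#h$ along $\eta x$ is $d\eta_t$ composed
with that of $h$ along $x$. Let $\Phi_t$ and $\Psi_t$ be symplectic trivializations of $x^*TM$ and $(\eta x)^*TM$ that
extend over $w$ and $\tilde\eta w$. In them, the linearized flow $R(t)=\Phi_t^{-1}d\phi_h^t\Phi_0$ is replaced by
\[
\Psi_t^{-1}\,d\eta_t\,d\phi_h^t\,\Psi_0=\ell(t)R(t)\ell(0)^{-1},\qquad \ell(t)=\Psi_t^{-1}d\eta_t\Phi_t ,
\]
where $\ell$ is a loop in $Sp(2n)$. So the degree changes by twice the Maslov index of $\ell$, up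
to a universal sign. The loop $\ell$ does not involve $h$, is defined for every $[x,w]\in\tilde{\mathcal L}$ up to homotopy,
and varies continuously; hence $\deg\tilde\eta[x,w]=\deg[x,w]+\delta$ with a constant $\delta$. As
for actions, \eqref{eq:cancel} shows that $\tilde\eta^{-1}$ shifts degrees by $-\delta$.

\emph{Conclusion.} Let $h$ be a $C^2$-small Morse function, with generators as in \eqref{eq:smallh}. The flow
$\eta_t\phi_h^t$ of $L\#h$ has time-one map $\phi_h^1$, so $L\#h$ is nondegenerate and its generators are the
images under $\tilde\eta$ of those of $h$. By (P5) there are $x$ and $m$ with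
\[
\rho(L\#h;1)=r+h(x)-\kappa m,\qquad \mathrm{ind}(x)-2Nm+\delta=2n .
\]
Since $\mathrm{ind}(x)\ge0$, we have $m\ge(\delta-2n)/2N$, and
\[
\rho(L\#h;1)\le r+\max h+\kappa\,\frac{2n-\delta}{2N}.
\]
The same argument for $\bar L\#h$, with $-r$ and $-\delta$, gives
$\rho(\bar L\#h;1)\le-r+\max h+\kappa\frac{2n+\delta}{2N}$. Add, let $h\to0$, and use (P1).
\end{proof}

For $M_k$ we have $n=N=k$, so the bound is $2\kappa$.

\subsection{Functions of one base coordinate}

\begin{lemma}\label{lem:cos}
Let $q$ be one of the coordinates $t,p$ on $M_k$, and let $G=c\cos2\pi(q-q_0)$ with $q_0\in\mathbb R$ and $c>\kappa$. Then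
$\rho(G;1)=\rho(-G;1)=c$.
\end{lemma}

\begin{proof}
The plan is to list the possible values of $\rho(G;1)$ by action and degree, and to exclude the wrong one by
symmetry. The difficulty is that $G$ is not $C^2$-small. We overcome it by stretching the base: in the direction $q$ by a
large factor, in the other direction by its inverse. This is symplectic and makes the Hessian of a function of $q$
small.

\emph{Contractible orbits of $G$.} On the universal covering $\mathbb R^2\times\mathbb{CP}^{k-1}$ the flow
of $G$ fixes $q$ and $z$ and moves the other base coordinate with constant speed $\pm G'(q)/A$. A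
contractible $1$-periodic orbit lifts to a closed orbit, so $G'(q)=0$ and the orbit is a point of
$C_+=\{G=c\}$ or $C_-=\{G=-c\}$.

\emph{Perturbation.} Choose Morse functions $H_j$ on $M$ converging to $G$ in $C^\infty$. We claim that for large $j$
every contractible $1$-periodic orbit of $H_j$ is a critical point, is nondegenerate, and has with
constant capping the degree $\mathrm{ind}(x)$.

Otherwise, after passing to a subsequence, there are contractible $1$-periodic orbits $x_j$ of $H_j$ for which this
fails. By Arzel\`a--Ascoli we may assume that they converge in $C^1$ to a $1$-periodic orbit of $G$, which is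
contractible as a limit of contractible loops, hence is a point $x_\infty\in C_\pm$. Let $q'$ be the other base
coordinate, and near $x_\infty$ use Darboux coordinates consisting of
\[
s\sqrt A\,\bigl(q-q(x_\infty)\bigr),\qquad \pm s^{-1}\sqrt A\,\bigl(q'-q'(x_\infty)\bigr)
\]
for the base, with the sign for which they are positively oriented, and Darboux coordinates of
$(\mathbb{CP}^{k-1},\sigma)$; here $s>0$ is a constant. In these coordinates the only nonzero entry of the
Hessian of $G$ at $x_\infty$ is $G''(q)/(As^2)$, of absolute value $4\pi^2c/(As^2)$. Choose $s$ so large that this is less than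
$1$. Then on a small coordinate ball the Hessians of $H_j$ have norm at most $2$ for large $j$, and $x_j$
lies in this ball. Along $x_j$ we have $\dot x_j=X_{H_j}(x_j)$, where $X_{H_j}$ is the gradient of $H_j$ rotated by a
constant orthogonal matrix; hence $|\ddot x_j|\le2|\dot x_j|$. But $\dot x_j$ is $1$-periodic with mean zero, so
Wirtinger's inequality gives $\|\ddot x_j\|_{L^2}\ge2\pi\|\dot x_j\|_{L^2}$. Thus $\dot x_j=0$, and $x_j$
is a critical point.

At this critical point let $Q$ be the Hessian, which is invertible with $\|Q\|\le2$, and let $J_0$ be the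
orthogonal matrix with $X_{H_j}=J_0\nabla H_j$. The linearized flow is $\tau\mapsto e^{\tau J_0Q}$. For
$0<\theta\le1$ the matrix $e^{\theta J_0Q}$ does not have the eigenvalue $1$: that would require an eigenvalue of
$\theta J_0Q$ in $2\pi i\mathbb Z$, but $\theta J_0Q$ is invertible and $\|\theta J_0Q\|\le2<2\pi$. So $x_j$ is
nondegenerate, and its linearized flow is homotopic through admissible paths to
$\tau\mapsto e^{\tau\theta J_0Q}$ with $\theta$ small, that is, to the linearized flow at a critical point of a
$C^2$-small Morse function with Hessian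
$\theta Q$. Its degree is therefore the Morse index. This contradicts the choice of $x_j$ and proves the claim.

\emph{Possible values.} For large $j$ the generators of $CF(H_j)$ have degree $\mathrm{ind}(x)-2km$ and action
$H_j(x)-\kappa m$, $m\in\mathbb Z$. By (P5), $\rho(H_j;1)=H_j(x)-\kappa m$ for some such $x,m$ with
$\mathrm{ind}(x)-2km=2k$. As $0\le\mathrm{ind}(x)\le2k$, either $m=0$ and $\mathrm{ind}(x)=2k$, or $m=-1$ and
$\mathrm{ind}(x)=0$. For large $j$ every critical point of $H_j$ is close to $C_+$ or to $C_-$. Near $C_+$ the Hessian
of $H_j$ is negative on $\partial_q$, so the index is at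
least $1$; near $C_-$ it is positive on $\partial_q$, so the index is at most $2k-1$. Hence in the
first case $x$ is close to $C_+$, and in the second case close to $C_-$. Letting $j\to\infty$ and using (P1),
\[
\rho(G;1)\in\{\,c,\ -c+\kappa\,\}.
\]

\emph{Symmetry.} The translation $S_{1/2,0}$ (if $q=t$) or $S_{0,1/2}$ (if $q=p$) is a symplectomorphism taking
$G$ to $-G$. So $\rho(-G;1)=\rho(G;1)$ by (P4). Since $G\#(-G)=0$, (P2) gives
$0\le\rho(G;1)+\rho(-G;1)=2\rho(G;1)$. As $-c+\kappa<0$, the value is $c$.
\end{proof}

\subsection{Unbounded classes}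

\begin{proof}[Proof of Proposition~\ref{prop:unbounded}]
The map $S_{a,b}$ translates $t$ by $a$ and $p$ by $b$. Let $q\in\{t,p\}$ be a coordinate that it translates by a
non-integer, and call this number $\nu$. Let $f_\lambda$ be the time-one map of $\lambda\cos2\pi q$, $\lambda>0$. The map
$S_{a,b}f_\lambda^{-1}S_{a,b}^{-1}$ is generated by $-\lambda\cos2\pi(q-\nu)$. Functions of $q$ Poisson commute, so
$\psi_\lambda=[f_\lambda,S_{a,b}]$ is the time-one map of
\[
H=\lambda\cos2\pi q-\lambda\cos2\pi(q-\nu)=-2\lambda\sin(\pi \nu)\sin(2\pi q-\pi \nu).
\]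
This is a function of the form $c\cos2\pi(q-q_0)$ with $c=2\lambda|\sin\pi \nu|$. It is autonomous and normalized, and
$\bar H=-H$. Take $\lambda$ so large that $c>\kappa$. By Lemma~\ref{lem:cos},
$\rho(H;1)+\rho(\bar H;1)=2c$.

Let $H'$ be any normalized Hamiltonian with time-one map $\psi_\lambda$. Reparametrize $H$ and $H'$ in time so
that they vanish near the ends of the time interval $[0,1]$; by (P3) no spectral invariant changes. Then
$L=\bar H'\#H$ is normalized and generates the loop $(\phi_{H'}^\tau)^{-1}\phi_H^\tau$, $0\le\tau\le1$. We have $H=H'\#L$, and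
$\bar H=\bar L\#\bar H'$ because both sides are normalized and generate $(\phi_H^\tau)^{-1}$. By (P2) and
Lemma~\ref{lem:loops},
\[
2c=\rho(H;1)+\rho(\bar H;1)\le\rho(H';1)+\rho(\bar H';1)+\rho(L;1)+\rho(\bar L;1)
\le\rho(H';1)+\rho(\bar H';1)+2\kappa .
\]
Taking the infimum over $H'$ we get
\[
\gamma\bigl([f_\lambda,S_{a,b}]\bigr)\ge4\lambda|\sin\pi \nu|-2\kappa\longrightarrow\infty\qquad(\lambda\to\infty),
\]
since $\sin\pi \nu\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathrm{char}\,\mathbb F\nmid k$. By Section~\ref{sub:group} and Proposition~\ref{prop:unbounded},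
$\psi\in\mathrm{Symp}_0(M_k)$ is bounded if and only if its flux is that of some $S_{a,b}$ with
$a,b\in\mathbb Z$, that is, lies in $A(\mathbb Z[dt]\oplus\mathbb Z[dp])/\Gamma$. Since $\mathrm{Flux}$ is onto with kernel
$\mathrm{Ham}$, it induces
\[
\mathrm{BI}_0(M_k,\omega,\gamma)/\mathrm{Ham}(M_k,\omega)\cong A\mathbb Z^2/kA\mathbb Z^2\cong(\mathbb Z/k)^2 .\qedhere
\]
\end{proof}

\begin{thebibliography}{9}
\bibitem{Han} Zhigang Han, \emph{A nonextension result on the spectral metric}, arXiv:0805.1045 (2008).
\end{thebibliography}

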